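\title{Ordered Ramsey numbers of random matchings versus a triangle}

\begin{abstract}
We prove that for every fixed $\chi\ge 2$, almost every ordered matching $M$ on $n$ vertices with interval chromatic number $\chi$ satisfies $r_<(M,K_3)\le 4080\,\chi\,n^{3/2}\sqrt{\log n}$. This confirms a conjecture posed by Rohatgi, which asks for a bound $O(n^{2-\epsilon(\chi)})$ with $\epsilon(\chi)>0$. The proof cuts the matching into short blocks, shifts the blocks independently at random, and applies the Lov\'asz local lemma. In the other direction, a coloring built from random graphs at $\chi-1$ nested scales gives $r_<(M,K_3)\ge n^{(3\chi-2)/(2\chi-1)}(\log n)^{-C_\chi}$ for almost every such $M$, so $3/2$ is the best exponent that does not depend on $\chi$. For a uniformly random ordered matching we obtain $r_<(M,K_3)=n^{3/2+o(1)}$ with high probability.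
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{ordered graph} on $[n]=\{1,\dots,n\}$ is a graph with vertex set $[n]$, the vertices being ordered as integers. In a red/blue coloring of the edges of the complete graph on $[N]$, a \emph{red copy} of an ordered graph $G$ on $[n]$ is an increasing map $\varphi\colon[n]\to[N]$ such that $\varphi(i)\varphi(j)$ is red for every edge $ij$ of $G$; blue copies are defined in the same way. The \emph{ordered Ramsey number} $r_<(G,H)$ is the least $N$ such that every coloring of the complete graph on $[N]$ contains a red copy of $G$ or a blue copy of $H$. An \emph{ordered matching} is an ordered graph in which every vertex has degree exactly $1$, so that $n$ is even. We study $r_<(M,K_3)$ for ordered matchings $M$. The complete graph $K_k$ has only one ordering, so the order constrains only the copy of $M$.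

Three short arguments show what is at stake. Consider a coloring with no blue triangle.
\begin{itemize}
\item If the order is ignored, $n+1$ vertices suffice for a red matching with $n/2$ edges: the vertices missed by a maximal red matching span only blue edges, so there are at most two of them.
\item For the ordered matching $\{12,34,56,\dots\}$, $3n/2$ vertices suffice: cut them into $n/2$ consecutive triples and take a red edge in each.
\item For every ordered matching $M$, $n^2$ vertices suffice. The blue neighborhood of a vertex spans only red edges, so it contains a red $M$ if it has $n$ elements. We may therefore assume that all blue degrees are less than $n$. Cut $[n^2]$ into $n$ consecutive cells of length $n$. Any two cells are joined by a red edge, and choosing, for each edge $ij$ of $M$, a red edge between the $i$-th and the $j$-th cell gives a red copy of $M$.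
\end{itemize}
Thus $n\le r_<(M,K_3)\le n^2$, and it is natural to ask where in this range a typical matching lies.

The coarse shape of an ordered graph $G$ is measured by its \emph{interval chromatic number} $\chi_<(G)$, the least $k$ such that $[n]$ can be split into $k$ intervals of consecutive integers none of which contains both endpoints of an edge. No matching has $\chi_<(M)=1$. If $\chi_<(M)=2$, every edge joins the two intervals, which therefore both have $n/2$ elements, and $M=\{\,\{i,\,n/2+\pi(i)\}\,\}$ for a permutation $\pi$ of $[n/2]$; so a random matching with $\chi_<(M)=2$ is a random permutation. In this case it is known that, for a uniformly random $M$ on $2m$ vertices with $\chi_<(M)=2$, one has $r_<(M,K_3)\le c\,m^{24/13}$ with high probability, for some constant $c$. The following conjecture, posed in \cite{Rohatgi}, asks for such a power saving over $n^2$ for every value of the interval chromatic number.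

\begin{quote}
\textbf{Conjecture.} For every $\chi$ there is a constant $\epsilon(\chi)>0$ such that $r_<(M,K_3)\le O(n^{2-\epsilon(\chi)})$ for almost every ordered matching $M$ on $n$ vertices with $\chi_<(M)=\chi$.
\end{quote}

Here the implied constant may depend on $\chi$, and ``almost every'' means that for $M$ chosen uniformly among the ordered matchings on $[n]$ with $\chi_<(M)=\chi$, the bound holds \emph{with high probability} (whp), that is, with probability tending to $1$ as $n\to\infty$ through even values. We prove the conjecture with any $\epsilon(\chi)<1/2$. Throughout, $\log$ is the natural logarithm.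

\begin{theorem}\label{thm:A}
Fix $\chi\ge2$. Almost every ordered matching $M$ on $n$ vertices with $\chi_<(M)=\chi$ satisfies
\[
r_<(M,K_3)\le 4080\,\chi\,n^{3/2}\sqrt{\log n}.
\]
More generally, for each fixed $k\ge3$, whp $r_<(M,K_k)\le\bigl(4080\,\chi\sqrt{n\log n}\,\bigr)^{k-2}\,n$.
\end{theorem}

Two further theorems place this bound in context; Theorem~\ref{thm:A} does not depend on them. The first removes the condition on $\chi_<$.

\begin{theorem}\label{thm:B}
There is an absolute constant $C$ such that, for each fixed $k\ge3$, a uniformly random ordered matching $M$ on $[n]$ satisfies whp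
\[
r_<(M,K_k)\le\Bigl(\frac{C\sqrt n\,\log n}{\log\log n}\Bigr)^{k-2}n .
\]
\end{theorem}

The second shows that the exponent $3/2$ is not an artifact of the method.

\begin{theorem}\label{thm:C}
\begin{itemize}
\item[(i)] For fixed $\chi\ge2$ there is a constant $C_\chi$ such that almost every ordered matching $M$ on $n$ vertices with $\chi_<(M)=\chi$ satisfies $r_<(M,K_3)\ge n^{\frac{3\chi-2}{2\chi-1}}(\log n)^{-C_\chi}$.
\item[(ii)] A uniformly random ordered matching $M$ on $[n]$ satisfies whp $r_<(M,K_3)\ge n^{3/2-o(1)}$; that is, for every $\epsilon>0$, whp $r_<(M,K_3)\ge n^{3/2-\epsilon}$.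
\end{itemize}
\end{theorem}

Since $\frac{3\chi-2}{2\chi-1}=2-\frac{\chi}{2\chi-1}=\frac32-\frac1{2(2\chi-1)}$, the supremum of the values $\epsilon(\chi)$ admissible in the conjecture lies in $[\frac12,\frac{\chi}{2\chi-1}]$. The right endpoint tends to $\frac12$ as $\chi\to\infty$, so $3/2$ is the best exponent that is uniform in $\chi$. By Theorems~\ref{thm:B} and~\ref{thm:C}(ii), a uniformly random ordered matching has $r_<(M,K_3)=n^{3/2+o(1)}$ whp. We do not determine the exact exponent for a fixed $\chi$; for $\chi=2$ our bounds leave the range from $4/3$ to $3/2$.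

The upper bounds come from one deterministic statement, Proposition~\ref{prop:shift}, proved in Section~\ref{sec:shift}. To apply it we need to know what a random matching with $\chi_<(M)=\chi$ looks like; this is the subject of Section~\ref{sec:random}, and Section~\ref{sec:upper} completes the proofs of Theorems~\ref{thm:A} and~\ref{thm:B}. Sections~\ref{sec:lower}--\ref{sec:nored} prove Theorem~\ref{thm:C}.

\subsection*{Conventions and tools}
We write $\lambda=\log n$. The number $n$ is even and sufficiently large in terms of the fixed parameters; numerical inequalities between powers of $n$ and $\lambda$ are meant in this sense. For intervals, $V<V'$ means that every element of $V$ precedes every element of $V'$. We use $a^s/s!\le(ea/s)^s$, Stirling's formula in the form $\log s!=s\log s-s+O(\log(s+2))$ with $0\log0=0$, and the Chernoff bounds for $X\sim\mathrm{Bin}(q,p)$: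
\begin{equation}\label{eq:chernoff}
\Pr(X\ge2qp)\le e^{-qp/3},\qquad \Pr(X\le qp/2)\le e^{-qp/8},\qquad \Pr(X\ge E)\le\Bigl(\frac{eqp}{E}\Bigr)^{E}
\end{equation}
the last for $E\ge qp$, $E>0$. In particular,
\begin{equation}\label{eq:tail}
\Pr(X\ge E)\le e^{-E}\qquad\text{whenever }E\ge e^2qp,\ E>0 .
\end{equation}
We also use the \emph{Lov\'asz local lemma}: let $(A_e)$ be finitely many events and suppose that each $A_e$ is mutually independent of the family of all $A_{f}$ with $f\notin\Gamma(e)\cup\{e\}$. If there are numbers $x_e\in[0,1)$ with $\Pr(A_e)\le x_e\prod_{f\in\Gamma(e)}(1-x_f)$ for all $e$, then with positive probability no $A_e$ occurs.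

\section{Embedding a matching by random shifts}\label{sec:shift}

The proof of $r_<(M,K_3)\le n^2$ makes the cells so long that \emph{every} pair of cells is joined by a red edge. This is wasteful, because only $n/2$ pairs are used. Call a pair of distinct cells \emph{full} if all edges between the two cells are blue. If the cells have length $\ell<n$, full pairs may exist, but a cell lies in fewer than $n/\ell$ of them, since blue degrees are less than $n$. It is enough to assign the vertices of $M$ to cells, in increasing order, so that no edge of $M$ lands on a full pair. To have some freedom we use about $2n$ cells instead of $n$, cut $[n]$ into blocks, and slide each block independently within its own zone.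

\begin{example}\label{ex:transpose}
Let $n=2t^2$ and let $M$ join $(a-1)t+b$ to $t^2+(b-1)t+a$ for $1\le a,b\le t$. Cut $[n]$ into $2t$ blocks $W_1<\dots<W_{2t}$ of length $t$. Each of the first $t$ blocks is joined to each of the last $t$ blocks by exactly one edge. Give each block $W_b$ a zone of $2t$ cells of length $\ell$, so that $N=2n\ell$, and place $W_b$ on $t$ consecutive cells of its zone, starting at a position chosen uniformly among the first $t$. The edge between $W_b$ and $W_{b'}$ lands on each pair of cells with probability at most $1/t^2$. The $2t$ cells of the zone of $W_b$ lie in at most $2tn/\ell$ full pairs. So the $t$ edges at $W_b$ land on full pairs with total probability at most $2n/(\ell t)$.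

A union bound over the first $t$ blocks gives $2n/\ell$, which is less than $1$ only if $\ell>2n$; nothing is gained. But the fate of an edge depends on two shifts only, and the local lemma asks only that the sum \emph{at each block} be a small constant. As we check below, $1/8$ is enough. Then $\ell=16n/t=32t$ works, and $r_<(M,K_3)\le 64nt=O(n^{3/2})$.
\end{example}

In general the relevant quantities are the number of blocks and the largest number of edges between two blocks.

\begin{proposition}\label{prop:shift}
Let $M$ be an ordered matching on $[n]$ and let $\mu\ge1$. Suppose that $[n]$ is partitioned into intervals $W_1<\dots<W_q$ such that no edge of $M$ lies inside any $W_b$ and any two of the intervals are joined by at most $\mu$ edges of $M$. Then for all $k\ge3$,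
\[
r_<(M,K_k)\le34\,q\mu\;r_<(M,K_{k-1}),\qquad\text{and hence}\qquad r_<(M,K_k)\le(34\,q\mu)^{k-2}\,n .
\]
\end{proposition}

\begin{proof}
The second bound follows from the first because $r_<(M,K_2)=n$. Let $D=r_<(M,K_{k-1})\ge n$, $L=\max_b|W_b|\le D$, $\ell=\lceil16\mu D/L\rceil$ and
\[
N=2qL\ell\le2q(16\mu D+L)\le34\,q\mu D .
\]
Take a coloring of the complete graph on $[N]$ with no blue $K_k$, and suppose that it has no red $M$. Every vertex has fewer than $D$ blue neighbors: otherwise its blue neighborhood contains a red $M$ or a blue $K_{k-1}$, and the latter extends to a blue $K_k$.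

Split $[N]$ into zones $P_1<\dots<P_q$ of length $2L\ell$, and each zone $P_b$ into cells $P_{b,1}<\dots<P_{b,2L}$ of length $\ell$. A vertex of a cell has $\ell$ blue neighbors in each cell that forms a full pair with its own, so a cell lies in at most $D/\ell$ full pairs. Let $F(b,b')$ be the number of full pairs with one cell in $P_b$ and one in $P_{b'}$. Then for each $b$
\[
\sum_{b'\ne b}F(b,b')\le 2LD/\ell .
\]

Choose independent uniform shifts $t_b\in\{0,\dots,L-1\}$ and assign the $\rho$-th vertex of $W_b$ to the cell $P_{b,\rho+t_b}$; note that $1\le\rho+t_b\le2L-1$. Distinct vertices receive distinct cells, in the correct order. Let $e$ be an edge of $M$, joining $W_b$ to $W_{b'}$ with $b\ne b'$, and let $A_e$ be the event that the cells of its endpoints form a full pair. The pair of cells determines $(t_b,t_{b'})$, so $\Pr(A_e)\le F(b,b')/L^2$. Therefore, for each $b$,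
\[
\sum_{e\text{ meets }W_b}\Pr(A_e)\le\mu\sum_{b'\ne b}\frac{F(b,b')}{L^2}\le\frac{2\mu D}{\ell L}\le\frac18 .
\]
The event $A_e$ is determined by $t_b$ and $t_{b'}$, so it is mutually independent of the events $A_f$ with $f$ meeting neither $W_b$ nor $W_{b'}$. Let $\Gamma(e)$ be the set of edges $f\neq e$ meeting $W_b$ or $W_{b'}$; then $\sum_{f\in\Gamma(e)}\Pr(A_f)\le\frac14$. With $x_e=2\Pr(A_e)\le\frac14$ we get
\[
x_e\prod_{f\in\Gamma(e)}(1-x_f)\ge x_e\Bigl(1-\sum_{f\in\Gamma(e)}x_f\Bigr)\ge2\Pr(A_e)\cdot\frac12=\Pr(A_e).
\]
By the local lemma some choice of shifts avoids all $A_e$. For this choice, pick for each edge $ij$ of $M$ a red edge between the cells of $i$ and $j$, and let its endpoints be the images of $i$ and $j$. Each vertex lies in only one edge of $M$, so these choices do not interfere, and they define a red copy of $M$, a contradiction.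
\end{proof}

\begin{remark}\label{rem:limits}
The bound $F(b,b')/L^2$ needs two independent shifts; for an edge inside a block there would be only $L$ outcomes, and this is why such edges are excluded. The proposition never gives less than $n^{3/2}$ for $K_3$: counting edges gives $\binom q2\mu\ge n/2$, so $q^2\mu\ge n$ and $q\mu\ge\sqrt{n\mu}\ge\sqrt n$. Example~\ref{ex:transpose} attains this up to a constant. At the other extreme, for the nested matching $\{\,\{i,n+1-i\}\,\}$ the partition and its mirror image have a common refinement with at most $2q$ intervals; one of them has length at least $n/(2q)$, and all its vertices lie in one block and are matched into one block. So $q\mu\ge n/2$ and the proposition gives only $O(n^2)$. Theorems~\ref{thm:A} and~\ref{thm:B} say that random matchings behave like the first example.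
\end{remark}

\section{Random matchings with given interval chromatic number}\label{sec:random}

Conditioning on $\chi_<(M)=\chi$ destroys the symmetry of the uniform matching, and we need to recover enough of it to estimate probabilities. A matching may have several optimal interval partitions, so we first single out one.

Let $V_1$ be the longest initial interval of $[n]$ that contains no edge of $M$, let $V_2$ be the longest such initial interval of $[n]\setminus V_1$, and so on. This greedy partition is optimal. Indeed, let $g_c$ be the right endpoint of $V_c$ and $h_c$ that of the $c$-th interval of any admissible partition. If $g_{c-1}\ge h_{c-1}$, then $(g_{c-1},h_c]\subset(h_{c-1},h_c]$ contains no edge, so $g_c\ge h_c$. Hence, if $\chi_<(M)=\chi$, the procedure yields exactly $\chi$ intervals $V_1<\dots<V_\chi$, the \emph{canonical partition} of $M$. Let $f_c$ be the first vertex of $V_c$, and put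
\[
V_1^\circ=V_1,\qquad V_c^\circ=V_c\setminus\{f_c\}\quad(2\le c\le\chi).
\]
A permutation $\sigma$ of $[n]$ acts on matchings by $\sigma(M)=\{\sigma(i)\sigma(j):ij\in M\}$. In this section $M$ is uniform among the matchings on $[n]$ with $\chi_<(M)=\chi$.

\begin{lemma}[Symmetry]\label{lem:sym}
Conditioned on the canonical partition $(V_c)$, the law of $M$ is invariant under the group $\prod_c\mathrm{Sym}(V_c^\circ)$.
\end{lemma}

\begin{proof}
A matching has canonical partition $(V_c)$ if and only if no $V_c$ contains an edge and, for each $c\ge2$, the interval $V_{c-1}\cup\{f_c\}$ does contain one; that is, $f_c$ is matched into $V_{c-1}$. The group maps each $V_c$ to itself and fixes $f_2,\dots,f_\chi$, so it permutes the set of these matchings, and the conditional law is uniform on this set.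
\end{proof}

Symmetry is useful only if the parts are long: if some $V_b$ were as short as a block, all of it could be matched into one other block. The next lemma excludes this. The reason behind it is that an edge with endpoints chosen at random avoids lying inside a part with probability about $1-\sum_a(|V_a|/n)^2$, which is largest when the parts are equal, and this advantage is raised to the power $n/2$. Let $e_{ab}=e_{ba}$ be the number of edges of $M$ between $V_a$ and $V_b$; the family $(e_{ab})_{a<b}$ is the \emph{type} of $M$.

\begin{lemma}[Type]\label{lem:type}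
Whp $e_{ab}\ge\frac n{2\chi(\chi-1)}$ for all $a<b$, and hence $|V_a|\ge\frac n{2\chi}$ for all $a$.
\end{lemma}

\begin{proof}
The second claim follows from the first because $|V_a|=\sum_{b\ne a}e_{ab}$.

\emph{Counting by type.} Let $(e_{ab})_{a<b}$ be nonnegative integers with sum $n/2$, put $n_a=\sum_{b\ne a}e_{ab}$, and let $V_1,\dots,V_\chi$ be disjoint sets of sizes $n_1,\dots,n_\chi$. To build a perfect matching with exactly $e_{ab}$ edges between $V_a$ and $V_b$ and none inside a part, split each $V_a$ according to the part containing the partner, and then choose a bijection for each $a<b$. The number of such matchings is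
\begin{equation}\label{eq:count}
\prod_a\frac{n_a!}{\prod_{b\ne a}e_{ab}!}\ \prod_{a<b}e_{ab}!=\frac{\prod_an_a!}{\prod_{a<b}e_{ab}!}.
\end{equation}
Put $y_{ab}=e_{ab}/n$ and $x_a=n_a/n=\sum_{b\ne a}y_{ab}$, so that $\sum_ax_a=\sum_{a\ne b}y_{ab}=1$, the last sum being over ordered pairs. By Stirling's formula the logarithm of \eqref{eq:count} is
\[
\Bigl(n\log n-n+n\sum_ax_a\log x_a\Bigr)-\Bigl(\frac n2\log n-\frac n2+n\sum_{a<b}y_{ab}\log y_{ab}\Bigr)+O(\log n)=\frac n2\bigl(\log n-1-\Psi(y)\bigr)+O(\log n),
\]
where
\[
\Psi(y)=2\sum_{a<b}y_{ab}\log y_{ab}-2\sum_ax_a\log x_a=\sum_{a\ne b,\ y_{ab}>0}y_{ab}\log\frac{y_{ab}}{x_ax_b}.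
\]
By Jensen's inequality for the concave function $\log$ with weights $y_{ab}$, and then $\sum_ax_a^2\ge1/\chi$,
\[
\Psi(y)\ge-\log\sum_{a\ne b,\ y_{ab}>0}x_ax_b\ge-\log\Bigl(1-\sum_ax_a^2\Bigr)\ge\log\frac\chi{\chi-1}.
\]
Equality in the last step forces $x_a=1/\chi$ for all $a$; equality in the middle step then forces $y_{ab}>0$ for all $a\ne b$; and equality in the first step forces $y_{ab}/(x_ax_b)$ to be constant. So $\Psi$ has the unique minimizer $y^*_{ab}=\frac1{\chi(\chi-1)}$ on the simplex $\{y\ge0:\sum_{a<b}y_{ab}=\frac12\}$. The first formula for $\Psi$ shows that it is continuous. The points with some $y_{ab}\le\frac1{2\chi(\chi-1)}$ form a compact set not containing $y^*$, so there is $\gamma=\gamma(\chi)>0$ with $\Psi\ge\log\frac\chi{\chi-1}+\gamma$ on this set. Put $\Phi=\frac n2\bigl(\log n-1-\log\frac\chi{\chi-1}\bigr)$.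

\emph{Bad matchings are few.} There are at most $(n+1)^{\chi^2}$ types. The type determines the sizes, hence the intervals $V_a$, and the matchings of a given type are among those counted by \eqref{eq:count}. So at most $\exp(\Phi-\gamma n/2+O(\log n))$ matchings with $\chi_<(M)=\chi$ violate the lemma.

\emph{Matchings with $\chi_<(M)=\chi$ are many.} Formula \eqref{eq:count} counts matchings with $\chi_<\le\chi$, so we must force equality, and we do so at a polynomial cost. Choose integers $e_{ab}$, each the floor or the ceiling of $\frac n{\chi(\chi-1)}$, with sum $n/2$. Then $|y_{ab}-y^*_{ab}|\le1/n$, and $\Psi(y)=\log\frac\chi{\chi-1}+O(1/n)$ because $t\log t$ is Lipschitz away from $0$. Let $V_1<\dots<V_\chi$ be the consecutive intervals of sizes $n_a$, and consider the matchings counted by \eqref{eq:count} that contain the $\chi-1$ disjoint edges joining the last vertex of $V_c$ to the first vertex of $V_{c+1}$, $1\le c<\chi$. Each of these edges joins consecutive integers, so every admissible partition cuts at these $\chi-1$ places, and $\chi_<=\chi$. Delete the $2(\chi-1)$ endpoints of these edges; let $n_a'$ be the new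 sizes, $e'_{c,c+1}=e_{c,c+1}-1$, and $e'_{ab}=e_{ab}$ otherwise. By \eqref{eq:count} the number of our matchings is $\prod_an_a'!/\prod_{a<b}e'_{ab}!$. Each deleted vertex divides a factorial in the numerator by at most $n$, and $e'_{ab}!\le e_{ab}!$. So the number is at least
\[
n^{-2(\chi-1)}\frac{\prod_an_a!}{\prod_{a<b}e_{ab}!}\ge\exp(\Phi-O(\log n)).
\]
The ratio of the two counts is at most $\exp(-\gamma n/2+O(\log n))\to0$.
\end{proof}

\begin{remark}
The proof shows that there are $\exp(\Phi+O(\log n))$ matchings with $\chi_<(M)=\chi$, while there are $n!/(2^{n/2}(n/2)!)=\exp(\frac n2(\log n-1)+O(\log n))$ matchings in all. The fraction is $(1-1/\chi)^{n/2}n^{O(1)}$, so a statement that holds whp for uniform matchings, such as Theorem~\ref{thm:B}, does not by itself say anything about a fixed $\chi$.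
\end{remark}

\section{The upper bounds}\label{sec:upper}

We apply Proposition~\ref{prop:shift} with blocks of length $L$. There are about $n/L$ blocks, and two blocks are joined by about $L^2/n$ edges on average. The maximum $\mu$ over all pairs of blocks stays within a constant factor of the average once the average is of order $\log n$. This suggests $L=\sqrt{n\log n}$, for which $q\mu$ is of order $\sqrt{n\log n}$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:type} we may condition on a canonical partition with $|V_a|\ge n/(2\chi)$ for all $a$. Let $L=\lceil\sqrt{n\lambda}\,\rceil$, so $L^2\le2n\lambda$, and cut each $V_a$ into $\lceil|V_a|/L\rceil$ blocks of length at most $L$. The number of blocks is $q\le n/L+\chi\le2\sqrt{n/\lambda}$. No edge lies inside a block or joins two blocks of the same part.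

Let $W\subset V_a$ and $W'\subset V_b$ be blocks with $a\ne b$, and let $s=\lceil50\chi\lambda\rceil$. Fix distinct $i_1,\dots,i_s\in V_a^\circ$. For a tuple $(j_1,\dots,j_s)$ of distinct elements of $V_b^\circ$ consider the event that $i_tj_t\in M$ for all $t$. These events are disjoint for different tuples. They are equally likely by Lemma~\ref{lem:sym}, since $\mathrm{Sym}(V_b^\circ)$ fixes the $i_t$ and is transitive on tuples. So each has probability at most
\[
\prod_{t=0}^{s-1}\frac1{|V_b^\circ|-t}\le\Bigl(\frac{3\chi}n\Bigr)^s,
\]
because $|V_b^\circ|-s\ge n/(2\chi)-1-s\ge n/(3\chi)$. There are at most $(L^2)^s/s!$ ways to choose $s$ pairs from $W\times W'$, so the probability of at least $s$ edges between $W\cap V_a^\circ$ and $W'\cap V_b^\circ$ is at most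
\[
\frac{(2n\lambda)^s}{s!}\Bigl(\frac{3\chi}n\Bigr)^s\le\Bigl(\frac{6e\chi\lambda}s\Bigr)^s\le\Bigl(\frac{6e}{50}\Bigr)^s\le e^{-s}\le n^{-50\chi},
\]
as $6e^2<50$. A union bound over at most $n^2$ pairs of blocks shows that whp this happens for no pair. At most two further edges between $W$ and $W'$ contain $f_a$ or $f_b$. So whp the hypothesis of Proposition~\ref{prop:shift} holds with $\mu=60\chi\lambda\ge s+2$, and $34q\mu\le34\cdot2\sqrt{n/\lambda}\cdot60\chi\lambda=4080\,\chi\sqrt{n\lambda}$.
\end{proof}

For a uniform matching there is a new obstacle: edges inside blocks. Their expected number is about $L/2$, and each is removed by one extra cut, so the number of intervals is of order $n/L+L$. This suggests $L=\sqrt n$. The average number of edges between two blocks is then bounded, and the maximum costs a factor $\log n/\log\log n$.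

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For $s\le n/4$ given disjoint pairs, the probability that all are edges of $M$ is $\prod_{t=1}^s(n-2t+1)^{-1}\le(2/n)^s$; for pairs that are not disjoint it is $0$. Let $L=\lceil\sqrt n\,\rceil$ and cut $[n]$ into at most $\sqrt n+1$ blocks of length at most $L$. At most $nL/2$ pairs of vertices lie inside blocks, so the probability that at least $s=12L$ edges lie inside blocks is at most $\bigl(\frac{enL}{2s}\cdot\frac2n\bigr)^s=(e/12)^s\to0$. For each edge $ij$, $i<j$, inside a block, cut again just before $j$. Whp this yields $q\le\sqrt n+1+12L\le15\sqrt n$ intervals, none containing an edge.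

The edges between two of these intervals are edges between two blocks or inside one block. In either case there are at most $L^2\le2n$ candidate pairs, so for $s=\lceil4\lambda/\log\lambda\rceil$ the probability of at least $s$ edges is at most $\bigl(\frac{2en}s\cdot\frac2n\bigr)^s=(4e/s)^s$. Now $s\log\frac s{4e}\ge\frac{4\lambda}{\log\lambda}(\log\lambda-\log\log\lambda-1)\ge3\lambda$, so this is at most $n^{-3}$. A union bound over the $O(n)$ blocks and pairs of blocks shows that whp we may take $\mu=5\lambda/\log\lambda$. Proposition~\ref{prop:shift} gives the theorem with $C=34\cdot15\cdot5$.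
\end{proof}

\section{Lower bounds: reduction and plan}\label{sec:lower}

\subsection{Shuffled matchings}
Both parts of Theorem~\ref{thm:C} use the same two features of $M$: several long intervals with linearly many edges between any two of them, and invariance under permutations inside the intervals. We isolate them. Fix an integer $d\ge1$ and $c_0\in(0,1)$.

\begin{definition}\label{def:frame}
A \emph{frame} on $[n]$ consists of disjoint intervals $V_1<\dots<V_{d+1}$ of $[n]$ with $|V_a|\ge c_0n$, called \emph{parts}, subsets $V_a^\circ\subset V_a$ with $|V_a\setminus V_a^\circ|\le1$, and an ordered matching $M_0$ on $[n]$ with at least $c_0n$ edges between $V_a^\circ$ and $V_b^\circ$ for all $a<b$. The \emph{shuffle} of the frame is the random matching $M=\sigma(M_0)$ with $\sigma$ uniform in $\prod_a\mathrm{Sym}(V_a^\circ)$.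
\end{definition}

\begin{theorem}\label{thm:D}
There is a constant $C_d$ such that the shuffle $M$ of a frame on $[n]$ satisfies $r_<(M,K_3)\ge n^{\frac{3d+1}{2d+1}}(\log n)^{-C_d}$ with probability $1-o(1)$, uniformly over all frames.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:C} from Theorem~\ref{thm:D}]
(i) Let $d=\chi-1$ and $c_0=1/(4\chi^2)$; then $\frac{3d+1}{2d+1}=\frac{3\chi-2}{2\chi-1}$. Let $M_0$ be uniform with $\chi_<(M_0)=\chi$ and, given $M_0$, let $\sigma$ be uniform in the group of Lemma~\ref{lem:sym} for the canonical partition of $M_0$. By that lemma $\sigma(M_0)$ has the same law as $M_0$. By Lemma~\ref{lem:type}, whp $|V_a|\ge n/(2\chi)\ge c_0n$ and there are at least $\frac n{2\chi(\chi-1)}-2\ge c_0n$ edges between $V_a^\circ$ and $V_b^\circ$, so that $M_0$ with its canonical partition is a frame. Condition on $M_0$ and apply Theorem~\ref{thm:D}; the uniformity over frames allows us to average.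

(ii) Fix $d$, let $V_1<\dots<V_{d+1}$ be consecutive intervals of length $w=\lfloor n/(d+1)\rfloor$, and let $V_a^\circ=V_a$. For a uniform $M_0$ let $Z$ be the number of edges between $V_a$ and $V_b$. Then
\[
\mathbb E Z=\frac{w^2}{n-1},\qquad\mathbb E[Z(Z-1)]=\frac{w^2(w-1)^2}{(n-1)(n-3)}\le\frac{n-1}{n-3}(\mathbb EZ)^2,
\]
so $\operatorname{Var}Z\le\mathbb EZ+\frac2{n-3}(\mathbb EZ)^2=O(n)$. By Chebyshev's inequality whp $Z\ge c_0n$ with $c_0=\frac1{2(d+1)^2}$, for all $a<b$. The uniform law is invariant under all permutations, so as in (i) whp $r_<(M,K_3)\ge n^{\frac{3d+1}{2d+1}}\lambda^{-C_d}$. Given $\epsilon>0$, choose $d$ with $\frac{3d+1}{2d+1}>\frac32-\epsilon$.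
\end{proof}

\subsection{One scale}\label{ss:one}
To prove Theorem~\ref{thm:D} we need a coloring of $[N]$ with no blue triangle and no red $M$. This subsection and the next explain the construction and the choice of parameters; they ignore powers of $\log n$, and the proof does not rely on them.

Take $d=1$, and think of $M$ as a random matching between two halves $V_1<V_2$. Suppose we color each edge of $[N]$ blue with probability $p$. A fixed increasing map $\varphi$ is red with probability $(1-p)^{n/2}$, while there are $\binom Nn\ge(N/n)^n$ maps, so a union bound is hopeless for small $p$. The remedy is to make the coloring coarse. Cut $[N]$ into $m$ intervals of length $\ell$, called clumps; take a random graph $G$ of density $p$ on the clumps, delete edges to destroy its triangles, and color $st$ blue if the clumps of $s$ and $t$ are adjacent in the remaining graph $H$. There is no blue triangle. Whether $\varphi$ is red now depends only on its \emph{pattern}: the set $X$ of clumps used by $V_1$, the set $Y$ of clumps used by $V_2$, and the intervals $I_x\subset V_1$, $J_y\subset V_2$ mapped into the clumps $x\in X$, $y\in Y$.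 With $u=|X|$ and $v=|Y|$ there are only $n^{O(u+v)}$ patterns.

Suppose that the $I_x$ have equal lengths, and also the $J_y$. The edges of $M$ fall at random into the $uv$ boxes $I_x\times J_y$, so the set $S$ of occupied boxes has size about $\min(uv,n)$. The map $\varphi$ is red only if $H$ has no edge in $S$, which has probability about $e^{-p|S|}$ provided that $H$ keeps most edges of $G$. The union bound succeeds if $p\min(uv,n)\gg u+v$. We arrive at three conditions.
\begin{itemize}
\item[(1)] $u,v\gg1/p$. Since $u\ge n/(2\ell)$, this holds if $\ell\ll pn$.
\item[(2)] $u,v\ll pn$. This holds if $m\ll pn$.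
\item[(3)] $p^2m\ll1$, so that a typical edge of $G$ lies in no triangle.
\end{itemize}
Thus $N=m\ell\approx pn\cdot\min(pn,p^{-2})$, which is largest for $p=n^{-1/3}$. This gives $m\approx\ell\approx n^{2/3}$ and $N\approx n^{4/3}$, the case $d=1$ of Theorem~\ref{thm:D}.

\subsection{Several scales}\label{ss:many}
Conditions (1) and (3) alone would allow $N\approx pn\cdot p^{-2}=n/p$, which grows as $p$ decreases; it is (2) that stops us at $p=n^{-1/3}$. But (2) concerns the number of clumps that $\varphi$ uses, not the number that exist. Start with $m_1\approx pn$ long clumps, and call a clump heavy if it receives at least about $pn$ vertices, and light otherwise. If two parts lie mostly in light clumps, (1) and (2) hold and the random graph on these clumps catches $\varphi$. Otherwise note that there are at most about $1/p$ heavy clumps. If each clump is cut into $g\approx p^2n$ subclumps, the heavy ones contain at most $g/p\approx pn$ subclumps, so (2) holds again at the finer level, where we place a second random graph. After $d$ levels there are $m_d\approx pn(p^2n)^{d-1}$ clumps. Condition (3) at the last level reads $m_d\approx p^{-2}$,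 that is $p\approx n^{-d/(2d+1)}$, and then $N\approx n/p\approx n^{(3d+1)/(2d+1)}$. Each part is caught at some level, and among $d+1$ parts two are caught at the same level. As $d\to\infty$, $p$ approaches $n^{-1/2}$, the value at which $g\approx1$.

The new difficulty is that blue edges of different levels can form triangles. A triangle with at least two edges at its finest level can be destroyed by deletion. A triangle with two coarse edges cannot be handled in this way: if two clumps have a common neighbor at coarser levels, the pair must be forbidden outright. A typical pair is not forbidden, but $\varphi$ is chosen after the coloring, and could try to use only forbidden pairs, for instance by placing both parts in the neighborhood of one coarse clump. Section~\ref{sec:forbidden} shows that this is impossible for sets that are much larger than a neighborhood. Sections~\ref{sec:patterns} and~\ref{sec:nored} carry out the union bound over patterns and extract a pattern from a red copy.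

\section{The coloring}\label{sec:coloring}

From now on we fix a frame and its shuffle $M$. All error terms $o(1)$ depend only on $d$, $c_0$ and $n$.

\subsection{Parameters}
Let $c=\frac1{2d+2}$ and
\[
p=n^{-d/(2d+1)}\lambda^{-(3d+20)},\qquad\tau=p\,\lambda^{-(d+3)},\qquad U=pn\,\lambda^{-(4d+13)},
\]
\[
g=\lfloor\tau U\rfloor,\qquad m_i=\lfloor U\rfloor g^{\,i-1}\quad(1\le i\le d),\qquad\ell=\lceil\tau n\rceil-1,\qquad N=m_d\,\ell .
\]
Here $p$ is the edge density, $\tau n$ the threshold between light and heavy clumps, $U$ the bound on the number of clumps in a pattern, $g$ the branching number, $m_i$ the number of clumps at level $i$, and $\ell$ the length of the finest clumps. By definition $m_1\le U$, $g/\tau\le U$ and $\ell<\tau n$.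

\begin{lemma}\label{lem:par}
For large $n$ and $1\le j\le k\le d$:
\begin{itemize}
\item[(P1)] $g\ge n^c$ and $pm_j\ge n^c$;
\item[(P2)] $p^2m_d\le\lambda^{-(3d+20)}$, $\ m_d\le n$, and $p^2m_k\le n^{-c}$ if $k\le d-1$;
\item[(P3)] $p\,m_k/m_j\le n^{-c}$;
\item[(P4)] $pN\le n\lambda^{-(3d+20)}$;
\item[(P5)] $N\ge n^{\frac{3d+1}{2d+1}}\lambda^{-C_d}$ for a constant $C_d$.
\end{itemize}
\end{lemma}

\begin{proof}
We have $p^2n=n^{1/(2d+1)}\lambda^{-(6d+40)}$ and $\tau U=n^{1/(2d+1)}\lambda^{-(11d+56)}$, and $\frac1{2d+1}>c$. This gives $g\ge n^c$ and $pm_j\ge pm_1\ge pU/2=p^2n\lambda^{-(4d+13)}/2\ge n^c$. For (P2), $U\le pn$ and $\tau U\le p^2n$ give $p^2m_d\le p^{2d+1}n^d=\lambda^{-(3d+20)(2d+1)}$. Hence $m_d\le p^{-2}\le n$, and $p^2m_k\le p^2m_d/g\le n^{-c}$ for $k\le d-1$. For (P3), $pm_k/m_j\le pm_d/m_1\le 2pm_d/U\le2\lambda^{4d+13}/(p^2n)\le n^{-c}$. For (P4), $pN\le pm_d\tau n\le p^2m_dn$. For (P5), each rounding loses at most a factor $2$, so $N\ge2^{-d-1}U(\tau U)^{d-1}\tau n=2^{-d-1}(\tau U)^dn=2^{-d-1}n^{1+\frac d{2d+1}}\lambda^{-d(11d+56)}$.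
\end{proof}

\subsection{Construction}
For $1\le i\le d$ split $[N]$ into $m_i$ consecutive intervals of length $N/m_i=g^{d-i}\ell$, the \emph{level-$i$ clumps}, and let $\mathcal C_i$ be the set of them. The levels are nested: a level-$(i-1)$ clump consists of $g$ level-$i$ clumps. For $x\in\mathcal C_i$ and $j\le i$ let $x^{(j)}\in\mathcal C_j$ be the level-$j$ clump containing $x$.

Let $G_1,\dots,G_d$ be independent of each other and of $M$, where $G_i$ is the random graph on $\mathcal C_i$ containing each pair independently with probability $p$. We define subgraphs $H_i\subset G_i$ recursively. Suppose that $H_j$ is defined for $j<i$.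
\begin{itemize}
\item Clumps $x,z\in\mathcal C_i$ are \emph{coarsely adjacent} if $x^{(j)}z^{(j)}\in H_j$ for some $j<i$. (Then $x\ne z$.)
\item A pair $xy$ of distinct clumps in $\mathcal C_i$ is \emph{forbidden} if some $z\in\mathcal C_i$ is coarsely adjacent to both $x$ and $y$, and \emph{allowed} otherwise.
\item For distinct $x,y,z\in\mathcal C_i$, a \emph{conflict} is a set $\{xy,yz\}$ of allowed pairs with $x,z$ coarsely adjacent, or a set $\{xy,yz,zx\}$ of allowed pairs.
\item Let $G_i'$ be the set of allowed edges of $G_i$. By a fixed rule, choose a maximal family of pairwise disjoint conflicts contained in $G_i'$, and let $H_i$ be $G'_i$ without the edges of these conflicts.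
\end{itemize}
By maximality $H_i$ contains no conflict. The notions at level $i$ (coarse adjacency, allowed pairs, conflicts) are determined by $G_1,\dots,G_{i-1}$. At level $1$ all pairs are allowed and the conflicts are the triangles. Color a pair $st$ of elements of $[N]$ \emph{blue} if for some $i$ the level-$i$ clumps of $s$ and $t$ are adjacent in $H_i$, and call such an $i$ a witness; color $st$ \emph{red} otherwise.

\begin{lemma}\label{lem:triangle}
There is no blue triangle.
\end{lemma}

\begin{proof}
Suppose that $t_1t_2t_3$ is a blue triangle. Fix a witness for each edge, let $i$ be the largest of the three, and let $x_1,x_2,x_3$ be the level-$i$ clumps of $t_1,t_2,t_3$. An edge with witness $i$ gives an edge of $H_i$, and an edge with a smaller witness gives a coarse adjacency; in both cases the two clumps are distinct. If only $t_1t_2$ has witness $i$, then $x_3$ is coarsely adjacent to $x_1$ and $x_2$, so $x_1x_2\in H_i$ is forbidden. If exactly $t_1t_2$ and $t_2t_3$ have witness $i$, then $\{x_1x_2,x_2x_3\}\subset H_i$ is a conflict of the first kind. If all three edges have witness $i$, then $H_i$ contains a conflict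 of the second kind. Each case contradicts the construction.
\end{proof}

It remains to show that, with probability $1-o(1)$ over $M$ and $G_1,\dots,G_d$, there is no red copy of $M$. Indeed, if some outcome of the $G_i$ has no red copy of $M$, then $r_<(M,K_3)>N$; so $\Pr(r_<(M,K_3)>N)\ge\Pr(\text{no red }M)$, and (P5) gives Theorem~\ref{thm:D}.

\section{Forbidden pairs are rare in large sets}\label{sec:forbidden}

Let $1\le j\le k\le d$. Say that $(a,b)\in\mathcal C_j\times\mathcal C_k$ is \emph{linked} if there is $z\in\mathcal C_k$ with $az^{(j)}\in G_j$ and $zb\in G_k$. Forbidden pairs arise from linked pairs of ancestors. A fixed pair has about $p^2m_k$ such $z$ on average, which is at most $n^{-c}$ for $k\le d-1$. We need to know that few pairs are linked between \emph{all} sets $\mathcal A\subset\mathcal C_j$, $\mathcal B\subset\mathcal C_k$ of suitable size. We first record three properties of the random graphs that survive a union bound over all sets.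

For $Z\subset\mathcal C_j$ let $\mathrm{ch}_k(Z)$ be the set of level-$k$ clumps contained in members of $Z$, so $|\mathrm{ch}_k(Z)|=|Z|\,m_k/m_j$, and let $N_j(Z)$ be the set of clumps with a $G_j$-neighbor in $Z$. For $\mathcal B,Z'\subset\mathcal C_k$ let $e_k(\mathcal B,Z')$ be the number of $(b,z)\in\mathcal B\times Z'$ with $bz\in G_k$.

\begin{lemma}\label{lem:F}
With probability $1-o(1)$ the following hold for all $1\le j\le k\le d$.
\begin{itemize}
\item[(F1)] All degrees in $G_j$ are at most $2pm_j$.
\item[(F2)] For all nonempty $Z\subset\mathcal C_j$ and $\mathcal B\subset\mathcal C_k$,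
\[
e_k(\mathcal B,\mathrm{ch}_k(Z))\le15\,p\,\frac{m_k}{m_j}\,|\mathcal B||Z|+6(|\mathcal B|+|Z|)\lambda .
\]
\item[(F3)] For all nonempty $\mathcal A\subset\mathcal C_j$ and $\mathcal B\subset\mathcal C_k$, disjoint if $j=k$,
\[
e_k\bigl(\mathcal B,\mathrm{ch}_k(N_j(\mathcal A))\cap O\bigr)\le30\,p^2m_k|\mathcal A||\mathcal B|+6(|\mathcal A|+|\mathcal B|)\lambda,
\]
where $O=\mathcal C_k$ if $j<k$ and $O=\mathcal C_k\setminus(\mathcal A\cup\mathcal B)$ if $j=k$.
\end{itemize}
\end{lemma}

\begin{proof}
(F1) By \eqref{eq:chernoff} and (P1) a degree exceeds $2pm_j$ with probability at most $e^{-n^c/3}$, and there are at most $dn$ clumps.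

(F2) Fix $Z$ and $\mathcal B$. An unordered pair is counted at most twice, so the left side is at most $2X$ with $X\sim\mathrm{Bin}(q,p)$ and $q\le|\mathcal B||Z|m_k/m_j$. Let $E=\max\bigl(e^2p|\mathcal B||Z|m_k/m_j,\ 3(|\mathcal B|+|Z|)\lambda\bigr)$. By \eqref{eq:tail}, $\Pr(X\ge E)\le n^{-3(|\mathcal B|+|Z|)}$, and $2E$ is at most the right side of (F2) because $2e^2\le15$. Since $m_d\le n$, there are at most $n^{s+s'}$ choices with $|\mathcal B|=s$, $|Z|=s'$, and $\sum_{s,s'\ge1}n^{-2(s+s')}=o(1)$.

(F3) Fix $\mathcal A$ and $\mathcal B$. If $j<k$, expose $G_j$; if $j=k$, expose only the pairs between $\mathcal A$ and $O$. This determines $T=\mathrm{ch}_k(N_j(\mathcal A))\cap O$. The pairs between $\mathcal B$ and $T$ have not been exposed: for $j<k$ they belong to another level, and for $j=k$ they contain no element of $\mathcal A$. On (F1) we have $|T|\le2pm_j|\mathcal A|\cdot m_k/m_j=2pm_k|\mathcal A|$. Conditioned on any exposed outcome with $|T|\le2pm_k|\mathcal A|$, the left side is at most $2X$ with $X\sim\mathrm{Bin}(q,p)$, $q\le2pm_k|\mathcal A||\mathcal B|$. Take $E=\max\bigl(2e^2p^2m_k|\mathcal A||\mathcal B|,\ 3(|\mathcal A|+|\mathcal B|)\lambda\bigr)$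 and use $4e^2\le30$. So the probability that (F1) holds and (F3) fails for $(\mathcal A,\mathcal B)$ is at most $n^{-3(|\mathcal A|+|\mathcal B|)}$, and the union bound is the one just computed.
\end{proof}

Property (F3) counts pairs $(z,b)$, and one such pair produces as many linked pairs $(a,b)$ as $z^{(j)}$ has neighbors in $\mathcal A$. So (F3) suffices for clumps with few neighbors in $\mathcal A$. Clumps with many neighbors in $\mathcal A$ are few by (F2), and each of them sees only a small fraction of $\mathcal A$ if $|\mathcal A|$ is much larger than the degree $pm_j$. A hypothesis of this kind is needed: if $j=k$ and $\mathcal A\cup\mathcal B$ lies in the neighborhood of one clump, all pairs are linked. Let $\kappa=2d+12$.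

\begin{lemma}\label{lem:linked}
Assume (F1)--(F3). Let $1\le j\le k\le d-1$, and let $\mathcal A\subset\mathcal C_j$, $\mathcal B\subset\mathcal C_k$, disjoint if $j=k$, have sizes $h=|\mathcal A|$, $h'=|\mathcal B|$ with
\[
h\ge pm_j\lambda^\kappa,\qquad\lambda^\kappa\le h,h'\le\lambda^{d+3}/p .
\]
Then at most $hh'/\lambda$ pairs in $\mathcal A\times\mathcal B$ are linked.
\end{lemma}

\begin{proof}
We bound the number of triples $(a,z,b)\in\mathcal A\times\mathcal C_k\times\mathcal B$ with $az^{(j)}\in G_j$ and $zb\in G_k$. For $w\in\mathcal C_j$ let $\delta(w)$ be the number of $G_j$-neighbors of $w$ in $\mathcal A$; a pair $(z,b)$ with $zb\in G_k$ extends to $\delta(z^{(j)})$ triples. Let $Q=\lambda^{d+4}$. We split the triples into three groups and show that each has at most $hh'/(3\lambda)$ elements. Note that $ph,ph'\le\lambda^{d+3}$ and $h+h'\le2hh'\lambda^{-\kappa}$.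

\emph{Triples with $\delta(z^{(j)})\ge Q$.} Here $z^{(j)}$ lies in a class $Z_s=\{w:2^s\le\delta(w)<2^{s+1}\}$ with $2^s\ge Q/2\ge2(15ph+6\lambda)$. Let $Z_s$ be such a class, nonempty. By (F2) with both levels equal to $j$,
\[
2^s|Z_s|\le e_j(\mathcal A,Z_s)\le(15ph+6\lambda)|Z_s|+6h\lambda\le2^{s-1}|Z_s|+6h\lambda,
\]
so $2^s|Z_s|\le12h\lambda$. By (F1) and the lower bound on $h$, $2^s\le2pm_j\le2h\lambda^{-\kappa}$. By (F2) and (P3), the number of triples with $z^{(j)}\in Z_s$ is at most
\[
2^{s+1}e_k(\mathcal B,\mathrm{ch}_k(Z_s))\le2^{s+1}\bigl(15n^{-c}h'|Z_s|+6\lambda h'+6\lambda|Z_s|\bigr)\le360\lambda n^{-c}hh'+24\lambda^{1-\kappa}hh'+144\lambda^2h .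
\]
The last term is at most $144\lambda^{2-\kappa}hh'$. Since $2^s\le n$ there are at most $2\lambda$ classes, and the total is at most $(720\lambda^2n^{-c}+48\lambda^{2-\kappa}+288\lambda^{3-\kappa})hh'\le hh'/(3\lambda)$.

\emph{Triples with $\delta(z^{(j)})<Q$ and $z\in O$,} with $O$ as in (F3). Here $z\in\mathrm{ch}_k(N_j(\mathcal A))\cap O$. By (F3) and (P2), which applies because $k\le d-1$, their number is at most
\[
Q\bigl(30p^2m_khh'+6(h+h')\lambda\bigr)\le\bigl(30\lambda^{d+4}n^{-c}+12\lambda^{d+5-\kappa}\bigr)hh'\le hh'/(3\lambda).
\]

\emph{Triples with $\delta(z^{(j)})<Q$ and $z\notin O$.} These occur only for $j=k$, with $z\in\mathcal A\cup\mathcal B$. By (F2) their number is at most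
\[
Q\,e_k(\mathcal B,\mathcal A\cup\mathcal B)\le Q\bigl(15ph'+12\lambda\bigr)(h+h')\le27\lambda^{2d+7}(h+h')\le54\lambda^{2d+7-\kappa}hh'=54\lambda^{-5}hh'\le hh'/(3\lambda).\qedhere
\]
\end{proof}

\section{Every rich pattern meets a blue edge}\label{sec:patterns}

We now define the objects over which the union bound runs. The size conditions below are the precise forms of (1) and (2) in Section~\ref{ss:one}. A pattern describes only large subsets of the two parts, on which the intervals have comparable lengths, so that counting boxes and counting positions agree up to constants.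

\begin{definition}\label{def:pattern}
A \emph{pattern at level $i$} consists of indices $a<b$, sets $X,Y\subset\mathcal C_i$ with $|X\cap Y|\le1$, disjoint nonempty intervals $I_x\subset V_a$ $(x\in X)$ and disjoint nonempty intervals $J_y\subset V_b$ $(y\in Y)$ with the following properties. If $u=|X|$, $v=|Y|$, $\alpha=\min_x|I_x|$ and $\beta=\min_y|J_y|$, then $|I_x|<2\alpha$ and $|J_y|<2\beta$ for all $x,y$, and
\[
\lambda^2/p\le u,v\le U,\qquad u\alpha,\ v\beta\ge n\lambda^{-d-2}.
\]
Let $R$ be the set of $(x,y)\in X\times Y$ with $x\ne y$ and $xy$ allowed, and let $S$ be the set of $(x,y)\in R$ such that some edge of $M$ joins $I_x$ to $J_y$. The pattern is \emph{rich} if $|R|\ge uv/3$.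
\end{definition}

If $(x,y)$ and $(y,x)$ both lay in $R$, then $X\cap Y$ would contain $x\ne y$. So distinct elements of $R$ are distinct unordered pairs, and we regard $R$ and $S$ as sets of pairs in $\mathcal C_i$. A clump together with its interval can be chosen in at most $m_i n^2\le n^3$ ways, so
\begin{equation}\label{eq:patterns}
\text{for given $i,u,v$ there are at most $(d+1)^2n^{3(u+v)}$ patterns.}
\end{equation}
The first lemma uses the randomness of $M$, and it is the only place where the shuffle is used. The second uses the randomness of $G_i$.

\begin{lemma}\label{lem:S}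
Fix $G_1,\dots,G_{i-1}$. With probability $1-o(1)$ over $M$, uniformly in $G_1,\dots,G_{i-1}$, every rich pattern at level $i$ has
\[
|S|\ge\Delta:=\min\bigl(uv/6,\ n\lambda^{-4d-11}\bigr).
\]
\end{lemma}

\begin{proof}
Fix a rich pattern; the set $R$ is determined. Let $E=\lfloor n\lambda^{-2d-5}\rfloor\le c_0n$ and choose $E$ edges $s_tr_t$ of $M_0$ with $s_t\in V_a^\circ$, $r_t\in V_b^\circ$. We use only these few edges so that the positions already occupied remain negligible. Reveal $(\sigma(s_t),\sigma(r_t))$ for $t=1,\dots,E$. Given the past, the two entries are independent and uniform on the unused elements of $V_a^\circ$ and $V_b^\circ$. Say that step $t$ \emph{hits} $(x,y)\in R$ if $(\sigma(s_t),\sigma(r_t))\in I_x\times J_y$; pairs that are hit belong to $S$.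

Consider a step before which fewer than $|R|/2$ pairs have been hit. The boxes $I_x\times J_y$ of the unhit pairs are disjoint and contain at least $\frac{|R|}2\alpha\beta\ge\frac16uv\alpha\beta\ge\frac16n^2\lambda^{-2d-4}$ positions. On each side at most $E$ coordinates are unavailable: at most $E-1$ are used and at most one lies outside $V_a^\circ$ or $V_b^\circ$. This removes at most $2En\le2n^2\lambda^{-2d-5}$ positions and leaves at least $\frac1{12}n^2\lambda^{-2d-4}$. There are at most $n^2$ available positions in all, so a new pair is hit with conditional probability at least $\frac1{12}\lambda^{-2d-4}\ge\rho:=\lambda^{-2d-5}$.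

Let $\xi_t=1$ if step $t$ hits a new pair or at least $|R|/2$ pairs were hit before it, and $\xi_t=0$ otherwise. Then $\Pr(\xi_t=1\mid\text{past})\ge\rho$ always, so $\sum_t\xi_t$ stochastically dominates $\mathrm{Bin}(E,\rho)$; and $|S|\ge\min(|R|/2,\sum_t\xi_t)$. As $E\rho\ge\frac12n\lambda^{-4d-10}$, the bound \eqref{eq:chernoff} gives $\sum_t\xi_t\ge\frac14n\lambda^{-4d-10}\ge n\lambda^{-4d-11}$ except with probability at most $\exp(-\frac1{16}n\lambda^{-4d-10})\le\exp(-n\lambda^{-4d-11})$. Since $|R|/2\ge uv/6$, we then have $|S|\ge\Delta$. By \eqref{eq:patterns} there are at most $(d+1)^2U^2n^{6U}\le e^{7U\lambda}$ patterns, and $U\lambda\le pn\lambda=o(n\lambda^{-4d-11})$ because $p\le n^{-1/3}$.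
\end{proof}

Next, $G_i$ has about $p|S|$ edges in $S$, and we must show that deleting conflicts does not remove them all, with a failure probability small enough for \eqref{eq:patterns}. Deleting a maximal family of \emph{disjoint} conflicts, rather than all conflicts, is what makes this easy: disjoint conflicts appear independently.

\begin{lemma}\label{lem:hit}
Condition on $M$ and $G_1,\dots,G_{i-1}$ such that (F1) holds at all levels $j<i$ and the conclusion of Lemma~\ref{lem:S} holds. Then with conditional probability $1-o(1)$, every rich pattern at level $i$ has $H_i\cap S\ne\emptyset$.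
\end{lemma}

\begin{proof}
Fix a rich pattern. Now $S$ is a fixed set of allowed pairs with $|S|\ge\Delta$, and $G_i$ is still random. By \eqref{eq:chernoff}, $|G_i'\cap S|=|G_i\cap S|\ge p|S|/2$ except with probability at most $e^{-p|S|/8}$.

Let $\mathcal K$ be the fixed family of all conflicts that contain a pair of $S$, and let $\theta=\sum_{\Gamma\in\mathcal K}p^{|\Gamma|}$. By (F1) a clump in $\mathcal C_i$ is coarsely adjacent to at most $\sum_{j<i}2pm_j\cdot m_i/m_j\le2dpm_i$ clumps. A pair $xy$ lies in at most $m_i$ conflicts of size $3$. It lies in at most $2\cdot2dpm_i$ conflicts of size $2$, since the third clump is coarsely adjacent to $x$ or to $y$. Hence $\theta\le|S|(m_ip^3+4dm_ip^3)\le5dp^3m_i|S|$. Let $s=\lceil p|S|/12\rceil$. Pairwise disjoint conflicts $\Gamma_1,\dots,\Gamma_s$ are all contained in $G_i$ with probability $\prod_tp^{|\Gamma_t|}$, so the probability that $G_i$ contains $s$ pairwise disjoint members of $\mathcal K$ is at most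
\[
\frac{\theta^s}{s!}\le\Bigl(\frac{e\theta}s\Bigr)^s\le(60e\,d\,p^2m_i)^s\le e^{-12s}\le e^{-p|S|},
\]
where $p^2m_i\le p^2m_d\to0$ by (P2). If neither exceptional event occurs, fewer than $p|S|/12$ of the deleted conflicts meet $S$, so fewer than $p|S|/4$ edges of $S$ are deleted and $H_i\cap S\ne\emptyset$. The failure probability is at most $2e^{-p\Delta/8}$.

We claim that $p\Delta\ge40(u+v)\lambda$. By the definition of $U$, $pn\lambda^{-4d-11}=U\lambda^2\ge80U\lambda\ge40(u+v)\lambda$. By $p\min(u,v)\ge\lambda^2$, $puv/6\ge\lambda^2\max(u,v)/6\ge40(u+v)\lambda$. So the failure probability is at most $2n^{-5(u+v)}$, and by \eqref{eq:patterns} the sum over all patterns is at most $2(d+1)^2\sum_{u,v\ge1}n^{-2(u+v)}=o(1)$.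
\end{proof}

Since $M$ is independent of $G_1,\dots,G_{i-1}$, the conclusion of Lemma~\ref{lem:S} holds with probability $1-o(1)$. Combining Lemmas~\ref{lem:F}, \ref{lem:S} and~\ref{lem:hit} for the $d$ levels, we find that with probability $1-o(1)$,
\begin{equation}\label{eq:good}
\text{(F1)--(F3) hold, and $H_i\cap S\ne\emptyset$ for every $i$ and every rich pattern at level $i$.}
\end{equation}

\section{No red copy of the matching}\label{sec:nored}

The rest of the proof is deterministic. Assume \eqref{eq:good}, and suppose that $\varphi\colon[n]\to[N]$ is a red copy of $M$. We extract a rich pattern from $\varphi$. For $w\in[n]$ let $f_i(w)\in\mathcal C_i$ be the level-$i$ clump containing $\varphi(w)$. Since $\varphi$ is increasing, the sets $f_i^{-1}(x)$, $x\in\mathcal C_i$, are disjoint intervals.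

\subsection{Choosing the level}
Call $x\in\mathcal C_i$ \emph{heavy} if $|f_i^{-1}(x)|\ge\tau n$, and \emph{light} otherwise. Each level has at most $1/\tau$ heavy clumps, a clump containing a heavy clump is heavy, and all level-$d$ clumps are light because $\ell<\tau n$. The \emph{class} of $w\in[n]$ is the least $i$ such that $f_i(w)$ is light. Thus $w$ has class $i$ if and only if $f_i(w)$ belongs to the set $\mathcal L_i$ of light level-$i$ clumps $x$ with $x^{(i-1)}$ heavy (all light clumps if $i=1$). We have
\[
|\mathcal L_1|\le m_1\le U,\qquad|\mathcal L_i|\le g/\tau\le U\quad(i\ge2).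
\]
Each part $V_a$ has at least $|V_a|/d$ vertices in some class. There are $d+1$ parts and $d$ classes, so two parts $V_a,V_b$ with $a<b$ both have at least $c_0n/d$ vertices of the same class $i$. This is where the number of parts is used, and since we do not control $a$ and $b$, a frame must have many edges between every two parts. At each level at most one clump meets both $\varphi(V_a)$ and $\varphi(V_b)$, because such a clump is an interval and so contains $\varphi(\max V_a)$.

\subsection{Regularization}
Lemma~\ref{lem:linked} bounds the number of linked pairs of coarse clumps, while richness concerns pairs at level $i$. To pass from one to the other we want all clumps used at any given level to carry comparable numbers of vertices.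

Start with the class-$i$ vertices of $V_a$. For $j=i,i-1,\dots,1$ in turn, group the level-$j$ clumps according to the dyadic range $[2^s,2^{s+1})$ containing their number of current vertices, and keep only the vertices in the group that carries the most. There are at most $1+\log_2n\le2\lambda$ groups, so the final set $A\subset V_a$ has
\[
|A|\ge\frac{c_0n}{d(2\lambda)^d}\ge n\lambda^{-d-1}.
\]
For $j\le i$ let $A_j=f_j(A)\subset\mathcal C_j$. The steps after step $j$ keep or discard entire coarser clumps, so they do not change the count in a surviving level-$j$ clump. Hence there is $\alpha_j$ with $\alpha_j\le|A\cap f_j^{-1}(x)|<2\alpha_j$ for all $x\in A_j$, and in particular $\alpha_j|A_j|\le|A|<2\alpha_j|A_j|$. The same procedure in $V_b$ gives $B$, $B_j$, $\beta_j$ with the same properties.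

Let $X=A_i$, $Y=B_i$, $I_x=A\cap f_i^{-1}(x)$ and $J_y=B\cap f_i^{-1}(y)$. For $x\in X\subset\mathcal L_i$ all vertices of $V_a\cap f_i^{-1}(x)$ have class $i$, and every step keeps or discards them together, so $I_x=V_a\cap f_i^{-1}(x)$ is an interval; likewise $J_y=V_b\cap f_i^{-1}(y)$. We check Definition~\ref{def:pattern} for $X$; the same lines with $B,Y,\beta$ in place of $A,X,\alpha$ give it for $Y$. We have $|X\cap Y|\le1$ and $u\le|\mathcal L_i|\le U$. The minimal length $\alpha$ is at least $\alpha_i$, so $|I_x|<2\alpha$ and $u\alpha\ge|A|/2\ge n\lambda^{-d-2}$. The clumps in $X$ are light, so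
\[
u\ge\frac{|A|}{\tau n}\ge\frac{\lambda^{-d-1}}\tau=\frac{\lambda^2}p .
\]
So we have a pattern at level $i$.

\subsection{The pattern is rich}
If $i=1$, all pairs are allowed and $|R|\ge uv-1\ge uv/3$. Let $i\ge2$ and $j\le i-1$. The clumps in $A_j$ and $B_j$ are heavy, so $|A_j|,|B_j|\le1/\tau=\lambda^{d+3}/p$. A level-$j$ clump has $N/m_j$ elements, so by (P4)
\begin{equation}\label{eq:large}
|A_j|,|B_j|\ge\frac{n\lambda^{-d-1}m_j}N\ge pm_j\lambda^{2d+19}.
\end{equation}
In words: $N$ is chosen so that the blue neighborhood of a clump is far too short to hold $A$ or $B$.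

Let $(x,y)\in X\times Y$ with $x\ne y$ be forbidden. Then there are $z\in\mathcal C_i$ and $j,k\le i-1$ with $x^{(j)}z^{(j)}\in H_j\subset G_j$ and $z^{(k)}y^{(k)}\in H_k\subset G_k$. If $j\le k$, the clump $z^{(k)}$ shows that $(x^{(j)},y^{(k)})\in A_j\times B_k$ is linked. If $j>k$, the clump $z^{(j)}$ shows that $(y^{(k)},x^{(j)})\in B_k\times A_j$ is linked. Call $(x',y')\in A_j\times B_k$ \emph{bad} if $j\le k$ and $(x',y')$ is linked, or $j>k$ and $(y',x')$ is linked.

We count bad pairs for fixed $j,k\le i-1\le d-1$. If $j\ne k$, apply Lemma~\ref{lem:linked} to $A_j$ and $B_k$, the coarser set playing the role of $\mathcal A$. If $j=k$, apply it to $B_j$ and to $A_j$ without the clump it may share with $B_j$, and count all of the at most $|B_j|$ pairs containing the removed clump as bad. The size hypotheses hold by \eqref{eq:large}, since $2d+19>\kappa$ and $pm_j\ge1$ by (P1). In all cases the number of bad pairs is at most $|A_j||B_k|\bigl(\frac1\lambda+\frac1{|A_j|}\bigr)\le\frac2\lambda|A_j||B_k|$.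

Now count the pairs $(w,w')\in A\times B$ for which $(f_i(w),f_i(w'))$ is forbidden. For each of them $(f_j(w),f_k(w'))$ is bad for some $j,k$, and a bad pair in $A_j\times B_k$ accounts for at most $2\alpha_j\cdot2\beta_k$ of them. Hence
\[
\sum_{(x,y)\text{ forbidden}}|I_x||J_y|\le\sum_{j,k\le i-1}\frac2\lambda|A_j||B_k|\cdot4\alpha_j\beta_k\le\frac{8d^2}\lambda|A||B|\le\frac18|A||B| .
\]
Each term on the left is at least $\alpha_i\beta_i$, and $|A||B|\le4uv\,\alpha_i\beta_i$. So at most $uv/2$ pairs are forbidden, at most one pair has $x=y$, and $|R|\ge uv/2-1\ge uv/3$.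

\subsection{Conclusion}
By \eqref{eq:good} there is $(x,y)\in S$ with $xy\in H_i$. Some edge $ww'$ of $M$ has $w\in I_x$ and $w'\in J_y$. Then $\varphi(w)\in x$ and $\varphi(w')\in y$, so $\varphi(w)\varphi(w')$ is blue, contrary to the choice of $\varphi$. Hence on the event \eqref{eq:good} there is no red copy of $M$. With Lemma~\ref{lem:triangle} this gives $r_<(M,K_3)>N$ with probability $1-o(1)$, and (P5) completes the proof of Theorem~\ref{thm:D}, and with it of Theorem~\ref{thm:C}. \qed

\begin{thebibliography}{9}
\bibitem{Rohatgi} Dhruv Rohatgi, \emph{Off-diagonal ordered Ramsey numbers of matchings}, arXiv:1808.04025 (2018).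
\end{thebibliography}
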